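\title{The smooth $A_n$-realization problem has asymptotic constant $3/4$}

\begin{abstract}
Let $d_{\mathrm{sm}}(n)$ be the least $d$ such that the torus links $T(2,n+1)$ and $T(d,d)$ are joined by a connected smooth cobordism of Euler characteristic $n-(d-1)^2$. This is the Euler characteristic of the cobordism cut out by a plane curve of degree $d$ whose only singularity has type $A_n$. We prove that $\sqrt{4n/3}+\frac23<d_{\mathrm{sm}}(n)\le\sqrt{4n/3}+2$ for all $n\ge1$. Hence $n/d_{\mathrm{sm}}(n)^2\to\frac34$, which answers a question of Baader and Feller in the negative. For even $d\ge6$ the largest $n$ that admits such a cobordism is exactly $\frac34d^2-\frac32d+1$. The cobordisms are obtained by deleting one crossing in four from the full twist braid; the upper bound comes from double branched covers of $\mathbb{CP}^2$.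
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{From curves to cobordisms}
A complex plane curve has a singularity of type $A_n$, $n\ge1$, if in suitable local holomorphic coordinates it is given by $y^2=x^{n+1}$: a node for $n=1$, a cusp for $n=2$, two tangent branches for $n=3$. Let $d(n)$ be the least degree of a polynomial $f\in\mathbb C[x,y]$ with an isolated singularity of type $A_n$ at the origin. It is known that
\[
\frac7{12}\le\liminf_{n\to\infty}\frac n{d(n)^2}\le\limsup_{n\to\infty}\frac n{d(n)^2}\le\frac34 .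
\]
This paper concerns the topological shadow of this problem. Two oriented links in $S^3$ appear.

The link $T(2,n+1)$ is the intersection of $\{y^2=x^{n+1}\}\subset\mathbb C^2$ with a small sphere about the origin, oriented as the boundary of the curve inside the ball. It is a positive torus knot for even $n$ and a positive two-component torus link for odd $n$. The link $T(d,d)$ is the intersection of $d$ distinct complex lines through the origin with a sphere about the origin, oriented in the same way. It consists of $d$ fibers of the Hopf fibration $S^3\to S^2$, any two of which have linking number $+1$, and it is the link at infinity of a generic curve of degree $d$.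

A \emph{cobordism} from an oriented link $L_0\subset S^3$ to an oriented link $L_1\subset S^3$ is a smooth, compact, oriented, properly embedded surface $C\subset S^3\times[0,1]$ with $\partial C=-L_0\times\{0\}\sqcup L_1\times\{1\}$.

Suppose that an irreducible curve $\{f=0\}$ of degree $d$ is transverse to the line at infinity and has one singular point, of type $A_n$, at the origin. The part $C$ of the curve between a small and a large sphere is a connected cobordism from $T(2,n+1)$ to $T(d,d)$. To find $\chi(C)$, pass to the closure of $\{f=\delta\}$ in $\mathbb{CP}^2$ for small $\delta\ne0$. This is a smooth curve of degree $d$, so its Euler characteristic is $3d-d^2$. It is the union of a copy of $C$, of $d$ disks at infinity, and of the Milnor fiber of $A_n$, whose Euler characteristic is $1-n$. Therefore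
\[
\chi(C)=(3d-d^2)-d-(1-n)=n-(d-1)^2 .
\]
We call a cobordism from $T(2,n+1)$ to $T(d,d)$ \emph{optimal} if its Euler characteristic is $n-(d-1)^2$, and we let $d_{\mathrm{sm}}(n)$ be the least positive integer $d$ for which a connected optimal cobordism from $T(2,n+1)$ to $T(d,d)$ exists. Thus $d_{\mathrm{sm}}(n)$ measures how much of the $A_n$-realization problem survives when the curve is remembered only as a smooth surface. It is known (Orevkov) that
\[
\frac23\le\liminf_{n\to\infty}\frac n{d_{\mathrm{sm}}(n)^2}\le\limsup_{n\to\infty}\frac n{d_{\mathrm{sm}}(n)^2}\le\frac34 ,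
\]
and the following is posed as an open question in \cite{BF}.

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $c<\frac34$ with $\liminf_{n\to\infty}n/d_{\mathrm{sm}}(n)^2\le c$?}
\medskip

The proofs below use none of the bounds quoted above. They also do not use the inequality $d_{\mathrm{sm}}(n)\le d(n)$, which is stated with the problem as the link between the two functions; Remark~\ref{rem:small} shows that the connectedness requirement makes it fail at $n=1,3,7$.

\subsection*{Results}
The answer to the question is no.

\begin{theorem}\label{thm:asym}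
For all $n\ge1$,
\[
\sqrt{4n/3}+\tfrac23\;<\;d_{\mathrm{sm}}(n)\;\le\;\sqrt{4n/3}+2 .
\]
Hence $\lim_{n\to\infty}n/d_{\mathrm{sm}}(n)^2=\frac34$, and no $c<\frac34$ satisfies $\liminf_{n\to\infty}n/d_{\mathrm{sm}}(n)^2\le c$.
\end{theorem}

Theorem~\ref{thm:asym} follows from a statement about each fixed degree.

\begin{theorem}\label{thm:degree}
Let $n\ge1$, and consider connected optimal cobordisms from $T(2,n+1)$ to $T(d,d)$.
\begin{enumerate}
\item Let $d=2m$. If one exists, then $n\le3m^2-3m+1$. Conversely, one exists for every $n<3m^2-3m+1$, and, if $m\ge3$, also for $n=3m^2-3m+1$.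
\item Let $d=2m+1$. If one exists, then $n\le3m^2+m$. Conversely, one exists for every $n<3m^2$, and, if $m\ge2$, also for $n=3m^2$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:values}
For even $d\ge6$, the largest $n$ for which a connected optimal cobordism from $T(2,n+1)$ to $T(d,d)$ exists is $\frac34d^2-\frac32d+1$. For $m\ge2$,
\[
d_{\mathrm{sm}}(n)\ \begin{cases}
=2m+1 & \text{if } 3m^2-3m+1<n\le3m^2,\\
\in\{2m+1,\,2m+2\} & \text{if } 3m^2<n\le3m^2+m,\\
=2m+2 & \text{if } 3m^2+m<n\le3m^2+3m+1.
\end{cases}
\]
\end{corollary}

\subsection*{Where $3/4$ comes from}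
A connected surface with $b$ boundary circles has $\chi\le2-b$. For a connected optimal cobordism $b\ge d+1$, so $n\le(d-1)(d-2)$. This count allows the constant $1$. The better bound comes from dimension four. An optimal cobordism closes up to a surface in $\mathbb{CP}^2$ with the degree and Euler characteristic of a smooth curve of degree $d$. For even $d$, the double cover $X$ branched along it has Euler characteristic about $d^2$ and signature about $-d^2/2$, so the negative part of its intersection form has rank about $\frac34d^2$. The Milnor fiber of $A_n$ lifts to a negative definite piece of rank $n$, which has to fit. Equality means that this one piece carries the whole negative part of $H_2(X)$. That looks like a severe demand, and it is a reason to expect a further obstruction and a smaller constant.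

The construction shows that there is none. The link $T(d,d)$ is the closure of a positive braid with about $d^2$ crossings, and deleting $D$ crossings so as to reach a link $T(2,n+1)$ yields an optimal cobordism with $n=(d-1)^2-D$. Deleting about half of the crossings is easy and gives the constant $\frac12$. To reach $\frac34$ we may delete only one crossing in four. We cut the braid into blocks of four crossings and use one auxiliary braid $W$, over and over, to save three crossings in each block. In particular, an argument that uses only the existence of a connected optimal cobordism cannot bound $n/d^2$ asymptotically by less than $\frac34$.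

\section{Deleting crossings from positive braids}\label{sec:braids}

The braid group $B_N$ has generators $\sigma_1,\dots,\sigma_{N-1}$ and relations
\[
\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1},\qquad \sigma_i\sigma_j=\sigma_j\sigma_i\quad(|i-j|\ge2).
\]
The generator $\sigma_i$ is a positive crossing of the strands in positions $i$ and $i+1$, all strands being oriented in parallel. A \emph{positive word} is a word in the $\sigma_i$ without inverses; its length $\ell(\beta)$ depends only on the braid, since the relations preserve length. The closure of $\beta$ is the oriented link $\hat\beta$. We use the following standard facts.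
\begin{itemize}
\item[(P)] Two positive words in $B_N$ that induce the same permutation, and in each of which any two strands cross at most once, represent the same braid.
\item[(T)] Let the \emph{half twist} $\Delta_N\in B_N$ be the positive braid in which any two strands cross exactly once; it is unique by (P), since its permutation reverses the order of the strands. Then $\Delta_N^2=(\sigma_1\cdots\sigma_{N-1})^N$, and the closure of this \emph{full twist} is $T(N,N)$. The closure of $\sigma_1^{q}\in B_2$ is $T(2,q)$.
\end{itemize}

For positive words $\beta\in B_N$ and $\gamma\in B_{N'}$ we write $\beta\searrow_D\gamma$ if $\gamma$ is obtained from $\beta$ by a sequence of the following moves, in which move (iv) occurs exactly $D$ times: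
\begin{itemize}
\item[(i)] replace the word by a positive word representing the same braid;
\item[(ii)] permute the word cyclically (written $\sim$);
\item[(iii)] \emph{destabilize}: if the top generator $\sigma_{k-1}$ of $B_k$ occurs exactly once, replace $u\sigma_{k-1}v\in B_k$ by $uv\in B_{k-1}$;
\item[(iv)] delete one letter.
\end{itemize}
Moves (i)--(iii) do not change the closure up to isotopy. For $\beta\in B_N$ put $\mu(\beta)=\ell(\beta)-N+1$.

\begin{lemma}\label{lem:saddle}
If $\beta\searrow_D\gamma$, then $\mu(\gamma)=\mu(\beta)-D$, and there is a cobordism from $\hat\gamma$ to $\hat\beta$ of Euler characteristic $-D$, each component of which meets $\hat\gamma\times\{0\}$. In particular, if $\Delta_d^2\searrow_D\sigma_1^{n+1}\in B_2$, then $n=(d-1)^2-D$ and the cobordism from $T(2,n+1)$ to $T(d,d)$ is optimal.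
\end{lemma}

\begin{proof}
Moves (i) and (ii) preserve $\ell$ and $N$, move (iii) lowers both by one, and move (iv) lowers $\ell$ by one. This gives the formula for $\mu$. Now read the sequence backward, from $\gamma$ to $\beta$. Moves (i)--(iii) are isotopies and trace out annuli in $S^3\times[0,1]$. Inserting a letter $\sigma_i$ is the attachment of a half-twisted band between two adjacent parallel strands, compatibly with the orientations; it traces out a saddle. The resulting surface is $\hat\gamma\times[0,1]$ with $D$ one-handles attached. So $\chi=-D$, and no component avoids $\hat\gamma\times\{0\}$. Finally, $\mu(\Delta_d^2)=d(d-1)-d+1=(d-1)^2$ and $\mu(\sigma_1^{n+1})=n$.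
\end{proof}

Optimality is therefore automatic, and the task is to reach a braid on two strands from $\Delta_d^2$ with as few deletions as possible. For odd $d$ we first remove one strand, using
\begin{equation}\label{eq:onemore}
\Delta_{N+1}^2\sim\Delta_N^2\,\sigma_N\cdots\sigma_2\sigma_1\,\sigma_1\sigma_2\cdots\sigma_N .
\end{equation}
To see this, note that in each of the words $\Delta_N\,\sigma_N\cdots\sigma_1$ and $\sigma_1\cdots\sigma_N\,\Delta_N$ one strand crosses the $N$ others once, and these cross each other once in $\Delta_N$. By (P) both words equal $\Delta_{N+1}$. Multiply them in this order and move the last $\Delta_N$ to the front.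

\section{Four strands}\label{sec:four}

All ingredients of the construction are visible in $B_4$. Write $a=\sigma_1$, $b=\sigma_2$, $c=\sigma_3$, so that $ac=ca$. Think of the four strands as two pairs. The letters $a$ and $c$ twist the two strands within a pair; these are the crossings that a link $T(2,q)$ is made of. The letter $b$ mixes the pairs. The block
\[
R=bacb
\]
carries the strands $1,2,3,4$ to the order $3,4,1,2$: the two pairs cross, at the price of four crossings. A twist slides along its pair through this block:
\begin{equation}\label{eq:slide}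
Ra=bc\,aba=bc\,bab=bcb\,ab=cbc\,ab=cR,
\end{equation}
and $Rc=aR$ by exchanging $a$ and $c$, which fixes $R$. In $acR$ any two strands cross once, so $\Delta_4=acR$. Since $R$ commutes with $ac$, we get $\Delta_4^2=a^2c^2R^2$.

\emph{One block collects the twists.} We have $a^pc^qR=a^pRa^q\sim a^{p+q}R$, and two destabilizations give
\begin{equation}\label{eq:collect4}
a^kR=a^k\,ba\,c\,b\ \searrow_0\ a^k\,bab=a^k\,a\,b\,a\ \searrow_0\ a^{k+2}\in B_2 .
\end{equation}
So one block $R$ may stay, and all others have to be turned into powers of $a$ and $c$.

\emph{The case $d=4$.} Deleting both letters $b$ of the second block gives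
\[
\Delta_4^2=a^2c^2R\cdot bacb\ \searrow_2\ a^2c^2R\,ac\ \sim\ a^3c^3R\ \searrow_0\ a^8 ,
\]
an optimal cobordism with $n=7$ and $D=2$. But two deletions per block lose half of the crossings when there are many blocks.

\emph{The key step.} We want to keep one of the two letters $b$ by converting it into a twist. The word $W=ab$ does this, because $bW=bab=aba=Wa$. Hence
\begin{equation}\label{eq:key4}
RW=bac\cdot bW=b\cdot ac\,W\,a\ \searrow_1\ ac\,W\,a ;
\end{equation}
see Figure~\ref{fig:key}. One deletion turns the block into three twists, and $W$ reappears unchanged, ready for the next block.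

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.5cm,y=-0.55cm,thick]
\foreach \k/\t in {2/0,1/1,3/1,2/2,1/3,2/4,8/0,7/1,9/1,7/2,8/3,7/4,13/1,15/1,13/2,14/3,13/4}
{\draw (\k+1,\t)--(\k,\t+1);
 \draw (\k,\t)--(\k+0.35,\t+0.35);
 \draw (\k+0.65,\t+0.65)--(\k+1,\t+1);}
\foreach \k/\t in {1/0,4/0,1/2,4/2,3/3,4/3,1/4,4/4,7/0,10/0,9/2,10/2,7/3,10/3,9/4,10/4,13/0,14/0,15/0,16/0,15/2,16/2,13/3,16/3,15/4,16/4}
{\draw (\k,\t)--(\k,\t+1);}
\draw[thin,dashed] (0.6,3) rectangle (3.4,5);
\draw[thin,dashed] (6.6,2) rectangle (9.4,4);
\draw[thin,dashed] (12.6,2) rectangle (15.4,4);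
\node at (5.4,2.5) {$=$};
\node at (11.4,2.5) {$\searrow_1$};
\node at (2.5,5.8) {$bacb\cdot W$};
\node at (8.5,5.8) {$b\cdot ac\,W\,a$};
\node at (14.5,5.8) {$ac\,W\,a$};
\end{tikzpicture}
\caption{The key step on four strands, read from top to bottom, with $a=\sigma_1$, $b=\sigma_2$, $c=\sigma_3$. The last crossing $b$ of the block $bacb$ passes through $W=ab$ (dashed box) and becomes a crossing $a$. After the first crossing $b$ is deleted, only crossings within the left pair or within the right pair of strands remain outside the box.}
\label{fig:key}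
\end{figure}

\emph{The case $d=5$.} Here $W$ is already present. Start from \eqref{eq:onemore} with $N=4$. Delete the first $\sigma_4$ and destabilize along the second; delete the $b$ in $cba$; apply \eqref{eq:key4}; delete the $b$ in $W$:
\begin{align*}
\Delta_5^2\sim a^2c^2RR\,\sigma_4\,cba\,ab\,c\,\sigma_4
&\searrow_1 a^2c^2RR\,cba\,W c
\ \searrow_1\ a^2c^2RR\,ca\,Wc=a^2c^2R\,ac\cdot RW\cdot c\\
&\searrow_1 a^2c^2R\,ac\cdot ac\,Wa\cdot c
\ \searrow_1\ a^2c^2R\,a^4c^3\ \sim\ a^6c^5R\ \searrow_0\ a^{13}.
\end{align*}
This is an optimal cobordism with $n=12$ and $D=4$. Deleting all four letters $b$ outside the first block, without the key step, would have cost $D=5$.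

\section{The full twist on $m$ pairs of strands}\label{sec:pairs}

Fix $m\ge1$ and define, in $B_{2m}$,
\begin{gather*}
s_i=\sigma_{2i-1}\quad(1\le i\le m),\qquad R_i=\sigma_{2i}\,s_is_{i+1}\,\sigma_{2i}\quad(1\le i\le m-1),\\
Z=R_1R_2\cdots R_{m-1},\qquad W=\sigma_1\sigma_2\cdots\sigma_{2m-2}=s_1\sigma_2\,s_2\sigma_4\cdots s_{m-1}\sigma_{2m-2}.
\end{gather*}
The letter $s_i$ twists the $i$-th pair of strands, and $R_i$ crosses the $i$-th and $(i+1)$-st pairs. We call the $R_i$ \emph{blocks}, and a letter $\sigma_j$ \emph{even} if $j$ is even. The $s_i$ commute with each other; let $\mathcal S$ be the set of positive words in them. For $m=1$ the words $Z$ and $W$ are empty.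

\begin{lemma}[Sliding]\label{lem:slide}
We have $R_is_i=s_{i+1}R_i$, $R_is_{i+1}=s_iR_i$, and $R_is_j=s_jR_i$ for $j\ne i,i+1$. Consequently, for $S\in\mathcal S$ there is $S^*\in\mathcal S$ of the same length with $R_iS=S^*R_i$; each $R_i$ commutes with $s_1\cdots s_m$; and $Zs_i=s_{i+1}Z$ for $1\le i<m$.
\end{lemma}

\begin{proof}
The first two relations are \eqref{eq:slide} and its mirror, with $a,b,c$ replaced by $\sigma_{2i-1},\sigma_{2i},\sigma_{2i+1}$. For $j\ne i,i+1$ the index $2j-1$ is at most $2i-3$ or at least $2i+3$, so $s_j$ commutes with all letters of $R_i$. Thus moving $R_i$ to the right past a word in $\mathcal S$ exchanges $s_i$ and $s_{i+1}$, which gives the next two claims. For the last one, move $s_i$ to the left through $Z$: it commutes with $R_{m-1},\dots,R_{i+1}$, becomes $s_{i+1}$ on passing $R_i$, and $s_{i+1}$ commutes with $R_{i-1},\dots,R_1$.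
\end{proof}

\begin{lemma}[Block form of the full twist]\label{lem:twist}
$\Delta_{2m}^2=s_1^2\cdots s_m^2\,Z^m$.
\end{lemma}

\begin{proof}
For a positive word $w$ in the generators of $B_m$, let $\kappa(w)$ be the word obtained by substituting $R_i$ for $\sigma_i$. In $R_i$ each strand of the $i$-th pair crosses each strand of the $(i+1)$-st pair once, and the order within each pair is kept. So in $\kappa(w)$ the pairs move like the strands of $w$, two strands of the same pair never cross, and two strands of different pairs cross as often as the corresponding strands of $w$. Fact (P) then shows that $\kappa$ takes the two sides of each defining relation of $B_m$ to equal braids, so that $\kappa$ defines a homomorphism $B_m\to B_{2m}$, the $2$-cabling. In $s_1\cdots s_m\,\kappa(\Delta_m)$ any two strands cross exactly once, so this braid is $\Delta_{2m}$. By Lemma~\ref{lem:slide}, $\kappa(\Delta_m)$ commutes with $s_1\cdots s_m$. Hence $\Delta_{2m}^2=s_1^2\cdots s_m^2\,\kappa(\Delta_m^2)$, and $\kappa(\Delta_m^2)=\kappa\bigl((\sigma_1\cdots\sigma_{m-1})^m\bigr)=Z^m$.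
\end{proof}

The full twist thus consists of $2m$ twists and $m(m-1)$ blocks. The role of the single block that stayed in Section~\ref{sec:four} is now played by $Z$. It is the $2$-cable of $\sigma_1\cdots\sigma_{m-1}$, whose closure is an unknot; along this unknot all twists can be gathered in one place.

\begin{lemma}[Collecting]\label{lem:collect}
If $S\in\mathcal S$ has length $p$, then $SZ\searrow_0\sigma_1^{\,p+2(m-1)}\in B_2$.
\end{lemma}

\begin{proof}
We use induction on $m$. For $m=1$ we have $SZ=\sigma_1^p$. Let $m\ge2$. For $S'\in\mathcal S$ and $1\le i<m$, Lemma~\ref{lem:slide} gives $S's_{i+1}Z=S'Zs_i\sim s_iS'Z$. This lowers the index of one letter of $S$, so after finitely many such steps $S=s_1^p$. Write $s_1^pZ=uR_{m-1}$ with $u=s_1^pR_1\cdots R_{m-2}$, a word in $\sigma_1,\dots,\sigma_{2m-3}$. As in \eqref{eq:collect4}, we destabilize first along $\sigma_{2m-1}$ and then along $\sigma_{2m-2}$: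
\begin{align*}
u\,\sigma_{2m-2}\sigma_{2m-3}\sigma_{2m-1}\sigma_{2m-2}
&\searrow_0 u\,\sigma_{2m-2}\sigma_{2m-3}\sigma_{2m-2}=u\,\sigma_{2m-3}\sigma_{2m-2}\sigma_{2m-3}\\
&\searrow_0 u\,s_{m-1}^2\ \sim\ s_{m-1}^2s_1^p\,R_1\cdots R_{m-2}\in B_{2m-2}.
\end{align*}
This is the case $m-1$, with $p+2$ in place of $p$.
\end{proof}

We can now quantify the easy construction. Keep the first $Z$ in Lemma~\ref{lem:twist} and delete both even letters from each of the other $(m-1)^2$ blocks. Then $D=2(m-1)^2$ and $n=(2m-1)^2-D=\frac12d^2-1$. The next lemma halves the cost per block.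

\begin{lemma}[Absorbing]\label{lem:absorb}
Let $V$ be a positive word, $P$ a product of $M$ blocks, and $S,S'\in\mathcal S$. Then
\[
V\,P\,S\,W\,S'\ \searrow_M\ V\,S_M\,W\,S_M'
\]
for some $S_M,S_M'\in\mathcal S$ with $\ell(S_M)+\ell(S_M')=\ell(S)+\ell(S')+3M$.
\end{lemma}

\begin{proof}
First, $W$ shifts indices: for $1\le j\le2m-3$,
\[
W\sigma_j=\sigma_1\cdots\sigma_{j-1}\,(\sigma_j\sigma_{j+1}\sigma_j)\,\sigma_{j+2}\cdots\sigma_{2m-2}
=\sigma_1\cdots\sigma_{j-1}\,(\sigma_{j+1}\sigma_j\sigma_{j+1})\,\sigma_{j+2}\cdots\sigma_{2m-2}=\sigma_{j+1}W,
\]
because $\sigma_j$ commutes with $\sigma_{j+2},\dots,\sigma_{2m-2}$ and $\sigma_{j+1}$ commutes with $\sigma_1,\dots,\sigma_{j-1}$. Taking $j=2i-1$ with $1\le i\le m-1$ gives $\sigma_{2i}W=Ws_i$: every even letter becomes a twist on passing $W$. Let $R_i$ be the last block of $P$. With $S^*$ as in Lemma~\ref{lem:slide},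
\[
R_i\,S\,W\,S'=S^*\,\sigma_{2i}\,s_is_{i+1}\,\sigma_{2i}W\,S'=S^*\,\sigma_{2i}\,s_is_{i+1}\,W\,s_iS'\ \longrightarrow\ (S^*s_is_{i+1})\,W\,(s_iS'),
\]
where the arrow deletes the letter $\sigma_{2i}$. Everything to the left of $R_i$ is untouched. Repeat $M$ times.
\end{proof}

For even $d$ the word $W$ is not present in the full twist, and we make it from one copy of $Z$.

\begin{lemma}[Creating $W$]\label{lem:create}
Deleting the first letter of each block of $Z$ yields the braid $s_2s_3\cdots s_m\,W$.
\end{lemma}

\begin{proof}
The deletions leave $\prod_{i=1}^{m-1}s_is_{i+1}\sigma_{2i}$. The letter $s_{i+1}=\sigma_{2i+1}$ of the $i$-th factor commutes with everything to its left, since the even letters there have index at most $2i-2$. Moving these letters to the front leaves $s_2\cdots s_m\prod_{i=1}^{m-1}s_i\sigma_{2i}=s_2\cdots s_mW$.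
\end{proof}

\begin{proposition}\label{prop:top}
Let $m\ge1$. There are optimal cobordisms, each component of which meets $T(2,n+1)\times\{0\}$,
\begin{enumerate}
\item[(a)] from $T(2,n+1)$ to $T(2m,2m)$ with $n=3m^2-3m+1$, and
\item[(b)] from $T(2,n+1)$ to $T(2m+1,2m+1)$ with $n=3m^2$.
\end{enumerate}
\end{proposition}

\begin{proof}
Both cases end in the same way. Let $S_0,S,S'\in\mathcal S$ and let $P$ be a product of $M$ blocks. Then
\begin{equation}\label{eq:end}
S_0\,Z\,P\,S\,W\,S'\ \searrow_{M+m-1}\ \sigma_1^{q}\in B_2\quad\text{for some }q .
\end{equation}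
Indeed, Lemma~\ref{lem:absorb} with $V=S_0Z$ removes $P$ with $M$ deletions. Deleting the $m-1$ even letters of $W$ turns $W$ into $s_1\cdots s_{m-1}$. The result has the form $S_0ZS''\sim S''S_0Z$ with $S''\in\mathcal S$, and Lemma~\ref{lem:collect} applies. By Lemma~\ref{lem:saddle} it remains to bring $\Delta_d^2$ into the form \eqref{eq:end} and to count deletions. Put $S_0=s_1^2\cdots s_m^2$.

(a) For $m=1$ take the product cobordism $T(2,2)\times[0,1]$. For $m\ge2$, Lemmas~\ref{lem:twist} and~\ref{lem:create} give
\[
\Delta_{2m}^2=S_0\,Z\,Z^{m-2}\,Z\ \searrow_{m-1}\ S_0\,Z\,Z^{m-2}\,(s_2\cdots s_m)\,W .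
\]
Apply \eqref{eq:end} with $P=Z^{m-2}$ and $M=(m-1)(m-2)$. In total
\[
D=(m-1)+(m-1)(m-2)+(m-1)=m(m-1),\qquad n=(2m-1)^2-D=3m^2-3m+1 .
\]

(b) In \eqref{eq:onemore} with $N=2m$, delete the first $\sigma_{2m}$ and destabilize along the second. Since $\sigma_1\cdots\sigma_{2m-1}=Ws_m$, this gives the first step below; the second step deletes the even letters of $\sigma_{2m-1}\cdots\sigma_1$:
\[
\Delta_{2m+1}^2\ \searrow_1\ S_0\,Z\,Z^{m-1}\,(\sigma_{2m-1}\cdots\sigma_1)\,W s_m\ \searrow_{m-1}\ S_0\,Z\,Z^{m-1}\,(s_m\cdots s_1)\,W s_m .
\]
Apply \eqref{eq:end} with $P=Z^{m-1}$ and $M=(m-1)^2$. In total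
\[
D=1+(m-1)+(m-1)^2+(m-1)=m^2,\qquad n=(2m)^2-D=3m^2 .\qedhere
\]
\end{proof}

In case (a) the number of deletions equals the number of blocks: the first $Z$ costs nothing, the last $Z$ costs two deletions per block, and every other block costs one.

\begin{remark}[More full twists]
Let $m\ge2$ and $k\ge1$. The closure of $\Delta_{2m}^{2k}$ is the torus link $T(2m,2mk)$, and $\Delta_{2m}^{2k}=s_1^{2k}\cdots s_m^{2k}Z^{mk}$ because $Z$ commutes with $s_1\cdots s_m$. The argument of (a) with $P=Z^{mk-2}$ uses $D=2(m-1)+(m-1)(mk-2)=m(m-1)k$ deletions. Since $\mu(\Delta_{2m}^{2k})=(2m-1)(2mk-1)$, Lemma~\ref{lem:saddle} yields a cobordism from $T(2,n+1)$ to $T(2m,2mk)$ with $n=(3m^2-m)k-2m+1$ and $\chi=n-(2m-1)(2mk-1)$, each component of which meets $T(2,n+1)$.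
\end{remark}

\section{Connectedness}\label{sec:conn}

The cobordisms of Proposition~\ref{prop:top} could be disconnected when $T(2,n+1)$ has two components. For smaller $n$ an extra band repairs this, and at the top value a linking number excludes it.

Recall that the linking number of two disjoint oriented links in $S^3$ is the algebraic intersection number of any two oriented surfaces that they bound in $B^4$; it is zero if one of the links is empty. If $C_1,C_2\subset S^3\times[0,1]$ are disjoint cobordisms from $K_1,K_2$ to $J_1,J_2$, then gluing $C_i$ to a surface bounded by $K_i$ gives a surface bounded by $J_i$ and creates no new intersection points. Hence $\operatorname{lk}(K_1,K_2)=\operatorname{lk}(J_1,J_2)$.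

\begin{proof}[Proof of the existence statements in Theorem~\ref{thm:degree}]
For $d=1$ nothing is claimed. Let $d\ge2$, and let $C$ be the cobordism from $T(2,n+1)$ to $T(d,d)$ given by Proposition~\ref{prop:top}.

\emph{Values $n'$ with $1\le n'<n$.} Since $\sigma_1^{n+1}\searrow_{n-n'}\sigma_1^{n'+1}$, Lemma~\ref{lem:saddle} gives a cobordism $C'$ from $T(2,n'+1)$ to $T(2,n+1)$ with $\chi(C')=n'-n$, each component of which meets the lower end. It is connected. This is immediate if $T(2,n'+1)$ is a knot. Otherwise the two strands of $\sigma_1^{n'+1}$ belong to different components, and the first band joins them. Every component of $C$ meets $T(2,n+1)$, so $C'\cup C$ is connected, and $\chi(C'\cup C)=n'-(d-1)^2$.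

\emph{The value $n$ itself.} If $n$ is even, $T(2,n+1)$ is a knot and $C$ is connected. Let $n$ be odd and suppose that $C$ is disconnected. Then $C=C_1\sqcup C_2$, where $C_i$ contains exactly one component $K_i$ of $T(2,n+1)$. The upper ends of $C_1$ and $C_2$ are complementary sublinks $J_1,J_2$ of $T(d,d)$ with $p$ and $d-p$ components, $0\le p\le d$. All $n+1$ crossings of $\sigma_1^{n+1}$ are positive crossings between $K_1$ and $K_2$, so
\[
\tfrac{n+1}2=\operatorname{lk}(K_1,K_2)=\operatorname{lk}(J_1,J_2)=p(d-p).
\]
For $d=2m$ we have $p(d-p)\le m^2$, so $3m^2-3m+2\le2m^2$, that is, $(m-1)(m-2)\le0$; this is impossible for $m\ge3$. For $d=2m+1$ we have $p(d-p)\le m(m+1)$, so $3m^2+1\le2m(m+1)$, that is, $(m-1)^2\le0$; this is impossible for $m\ge2$.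
\end{proof}

\begin{remark}\label{rem:small}
The excluded endpoints are $(n,d)=(1,2),(3,3),(7,4)$, and there no connected optimal cobordism exists. It would have $d+2=4,5,6$ boundary circles, hence $\chi\le-2,-3,-4$, whereas $n-(d-1)^2=0,-1,-2$. Together with Theorem~\ref{thm:degree} this gives $d_{\mathrm{sm}}(1)=3$, $d_{\mathrm{sm}}(3)=4$, $d_{\mathrm{sm}}(7)=5$. On the other hand, two smooth branches meeting with multiplicity $k$ form an $A_{2k-1}$-singularity, so the reducible polynomials $xy$, $y(y-x^2)$ and $(y-x^2)(y-x^2+y^2)$ show that $d(1)\le2$, $d(3)\le3$, $d(7)\le4$.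
\end{remark}

\section{Double branched covers}\label{sec:upper}

For a closed oriented $4$-manifold $X$, let $b^+(X)$ and $b^-(X)$ be the maximal dimensions of subspaces of $H_2(X;\mathbb Q)$ on which the intersection form is positive and negative definite. Then $b_2=b^++b^-$, and the signature is $\sigma=b^+-b^-$. A double cover $X\to N$ \emph{branched} along a surface $G\subset N$ is a two-fold covering over $N\setminus G$ and has the local form $(w,z)\mapsto(w,z^2)$ near $G=\{z=0\}$. It corresponds to a homomorphism $H_1(N\setminus G)\to\mathbb Z/2$ that sends every meridian of $G$ (the boundary of a small normal disk) to $1$. If $N$ is simply connected, a loop in $N\setminus G$ bounds a disk transverse to $G$ and is therefore homologous to a sum of meridians; so meridians generate $H_1(N\setminus G)$, and the branched cover is unique if it exists. We orient $X$ by pullback and use the following standard facts.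
\begin{itemize}
\item[(M1)] For $0<|\delta|\ll\varepsilon\ll1$, the \emph{Milnor fiber} $M_n=\{y^2-x^{n+1}=\delta\}\cap B^4_\varepsilon$ is a connected smooth surface with $\chi(M_n)=1-n$, whose oriented boundary is isotopic to $T(2,n+1)$.
\item[(M2)] The double cover of $B^4_\varepsilon$ branched along $M_n$ is the Milnor fiber of the surface singularity $x^{n+1}+y^2+z^2=0$. Its second homology has a basis $v_1,\dots,v_n$ with $v_i\cdot v_i=-2$, $v_i\cdot v_{i+1}=1$, and $v_i\cdot v_j=0$ for $|i-j|\ge2$. This \emph{$A_n$-form} is negative definite, since the square of $\sum a_iv_i$ is $-a_1^2-\sum_{i<n}(a_i-a_{i+1})^2-a_n^2$.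
\item[(H)] Hirzebruch's signature formula: if $X\to N$ is a double cover of closed oriented $4$-manifolds branched along an oriented surface $G$, then $\sigma(X)=2\sigma(N)-\frac12G\cdot G$.
\end{itemize}

An oriented closed surface in $\mathbb{CP}^2$ has \emph{degree} $e$ if its homology class is $e$ times that of a complex line. The Euler characteristic and the signature of the branched cover are determined by $e$ and $\chi(G)$. To extract $b^-$ from them we need $b_1$, and this is where connectedness of $G$ enters.

\begin{lemma}\label{lem:cover}
Let $G\subset\mathbb{CP}^2$ be a closed, connected, oriented smooth surface of even degree $e\ge2$ with $\chi(G)=3e-e^2$. Then there is a double cover $X$ of $\mathbb{CP}^2$ branched along $G$, and $b^-(X)=\frac34e^2-\frac32e+1$.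
\end{lemma}

\begin{proof}
Let $Y$ be the complement of an open tubular neighborhood of $G$. Lefschetz duality and excision give $H_1(Y;\mathbb Z)\cong H^3(Y,\partial Y)\cong H^3(\mathbb{CP}^2,G)$. Since $H^3(\mathbb{CP}^2)=0$, this group is the cokernel of the restriction $H^2(\mathbb{CP}^2)\to H^2(G)$. As $G$ is connected, this is a map $\mathbb Z\to\mathbb Z$, namely multiplication by $e$. So $H_1(Y;\mathbb Z)\cong\mathbb Z/e$. Again by connectedness, all meridians are homologous up to sign, so one meridian $\gamma$ generates the group. Since $e$ is even, there is a homomorphism onto $\mathbb Z/2$, and it sends $\gamma$ to $1$. It defines a connected double cover $p\colon\tilde Y\to Y$ and the branched cover $X\supset\tilde Y$.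

We show that $H_1(X;\mathbb F_2)=0$. Let $\operatorname{tr}$ send a singular simplex of $Y$ to the sum of its two lifts. With $\mathbb F_2$-coefficients, $0\to C_*(Y)\xrightarrow{\operatorname{tr}}C_*(\tilde Y)\xrightarrow{p_*}C_*(Y)\to0$ is exact and gives the Gysin sequence
\[
H_1(Y)\xrightarrow{\operatorname{tr}}H_1(\tilde Y)\xrightarrow{p_*}H_1(Y)\xrightarrow{\partial}H_0(Y)\xrightarrow{\operatorname{tr}}H_0(\tilde Y)\xrightarrow{p_*}H_0(Y).
\]
The last map is an isomorphism because $\tilde Y$ is connected, so $\partial$ is onto. As $H_1(Y)=\mathbb F_2\gamma$ and $H_0(Y)=\mathbb F_2$, the map $\partial$ is an isomorphism. Hence $p_*=0$ on $H_1(\tilde Y)$, and $H_1(\tilde Y)$ is generated by $\operatorname{tr}(\gamma)=[p^{-1}(\gamma)]$. The circle $p^{-1}(\gamma)$ bounds a normal disk to the branch surface in $X$. Loops in $X$ can be pushed off the branch surface, so $H_1(\tilde Y)\to H_1(X)$ is onto. Therefore $H_1(X;\mathbb F_2)=0$, which forces $b_1(X)=0$, and $b_3(X)=0$ by Poincar\'e duality.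

Points off $G$ have two preimages and points of $G$ have one, so $\chi(X)=2\chi(\mathbb{CP}^2)-\chi(G)=e^2-3e+6$ and $b_2(X)=\chi(X)-2=e^2-3e+4$. By (H), $\sigma(X)=2-\frac12e^2$. Thus
\[
b^-(X)=\tfrac12\bigl(b_2(X)-\sigma(X)\bigr)=\tfrac34e^2-\tfrac32e+1 .\qedhere
\]
\end{proof}

For a smooth conic, $X$ is the quadric surface $\mathbb{CP}^1\times\mathbb{CP}^1$, and the formula gives the correct value $b^-=1$. For $e=2j$ it reads $b^-(X)=3j^2-3j+1$.

\begin{proof}[Proof of the upper bounds in Theorem~\ref{thm:degree}]
Let $C$ be a connected optimal cobordism from $T(2,n+1)$ to $T(d,d)$. Let $L\subset\mathbb{CP}^2$ be the line at infinity, and decompose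
\[
\mathbb{CP}^2=B^4_\varepsilon\ \cup\ \bigl(S^3\times[0,1]\bigr)\ \cup\ \nu(L),
\]
where the middle part is the shell between the spheres of radii $\varepsilon$ and $1$ in $\mathbb C^2$, and $\nu(L)$ is the complement of the open unit ball. Each complex line through the origin meets $\nu(L)$ in a disk that crosses $L$ once and is bounded by a Hopf fiber. Place $M_n$ in $B^4_\varepsilon$, place $C$ in the shell, and cap off $T(d,d)$ with $d$ such disks. After an isotopy in a collar that matches $\partial M_n$ with the lower end of $C$, these pieces form a closed smooth surface $F$. It is connected, and the orientation of $C$ agrees with the complex orientations of $M_n$ and of the disks. Since $F$ meets $L$ transversally and positively in $d$ points, it has degree $d$, and optimality of $C$ gives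
\[
\chi(F)=(1-n)+\bigl(n-(d-1)^2\bigr)+d=3d-d^2 .
\]

We shall use the following remark. Let $U\subset X$ be a compact codimension-zero submanifold whose intersection form is negative definite of rank $r$. The map $H_2(U;\mathbb Q)\to H_2(X;\mathbb Q)$ preserves intersection numbers, so it is injective and the form is negative definite on its image. Hence $r\le b^-(X)$.

\emph{Even degree $d=2m$.} Let $X$ be the double cover branched along $F$. By uniqueness of branched covers over a ball, the part of $X$ over $B^4_\varepsilon$ is the manifold of (M2). Lemma~\ref{lem:cover} gives $n\le b^-(X)=3m^2-3m+1$.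

\emph{Odd degree $d=2m+1$.} Now there is no double cover branched along $F$, and we raise the degree by adding the line $L$. The union $F\cup L$ has $d$ nodes. Near each of them it consists of two complex lines crossing transversally, so it is $\{uv=0\}$ in holomorphic coordinates, an $A_1$-singularity. Replace it in a small ball by the annulus $\{uv=\delta\}$, the Milnor fiber $M_1$. The result is a closed, connected, oriented surface $F'$ of even degree $e=d+1$. At each node two disks are traded for an annulus, so
\[
\chi(F')=\chi(F)+\chi(L)-2d=2+d-d^2=3e-e^2 .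
\]
Let $X'$ be the double cover branched along $F'$. Over $B^4_\varepsilon$ and over the $d$ small balls, which are pairwise disjoint, it contains pieces with the forms $A_n,A_1,\dots,A_1$. Their union has a negative definite form of rank $n+d$. Lemma~\ref{lem:cover} with $e=2(m+1)$ gives
\[
n+2m+1\le3(m+1)^2-3(m+1)+1=3m^2+3m+1,
\]
so $n\le3m^2+m$.
\end{proof}

\begin{remark}
Connectedness of $C$ was used only to make $F$ connected. It cannot be dropped altogether. Given an optimal cobordism $C$ for $(n,d)$, precede it by the cobordism from $T(2,n+3)$ to $T(2,n+1)$ that deletes two crossings, and add two small disjoint spheres. The Euler characteristic becomes $\chi(C)-2+4=(n+2)-(d-1)^2$, so $n$ could be raised without bound.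
\end{remark}

\section{The value of $d_{\mathrm{sm}}(n)$}\label{sec:values}

Let $u(d)$ be the upper bound of Theorem~\ref{thm:degree}: $u(2j)=3j^2-3j+1$ for $j\ge1$ and $u(2j+1)=3j^2+j$ for $j\ge0$.

\begin{proof}[Proof of Corollary~\ref{cor:values}]
The first claim is part (1) of Theorem~\ref{thm:degree} with $m=d/2\ge3$. For the second, note that $u$ is increasing: for $j\ge1$,
\[
u(2j)-u(2j-1)=(3j^2-3j+1)-(3j^2-5j+2)=2j-1>0,\qquad u(2j+1)-u(2j)=4j-1>0 .
\]
So $n>u(d)$ implies $d_{\mathrm{sm}}(n)>d$. Let $m\ge2$. Then $d_{\mathrm{sm}}(n)\ge2m+1$ if $n>3m^2-3m+1$, and $d_{\mathrm{sm}}(n)\ge2m+2$ if $n>3m^2+m$. By the existence statements, $d_{\mathrm{sm}}(n)\le2m+1$ if $n\le3m^2$, and $d_{\mathrm{sm}}(n)\le2m+2$ if $n\le u(2m+2)=3m^2+3m+1$, where we use $m+1\ge3$. The three cases follow.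
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asym}]
Let $n\ge1$ and $d=d_{\mathrm{sm}}(n)$. This number is finite by the existence statements of Theorem~\ref{thm:degree}, and $d\ge2$ because $u(1)=0$.

\emph{Lower bound for $d$.} If $d=2m+1$, then $u(d)=m(3m+1)=\frac14(d-1)(3d-1)$. If $d$ is even, then $u(d)=\frac14(3d^2-6d+4)\le\frac14(3d^2-4d+1)=\frac14(d-1)(3d-1)$, because $2d\ge3$. Since $(d-1)(3d-1)=3(d-\frac23)^2-\frac13$, we get $n\le u(d)<\frac34(d-\frac23)^2$, that is, $d>\sqrt{4n/3}+\frac23$.

\emph{Upper bound for $d$.} No connected optimal cobordism from $T(2,n+1)$ exists in degree $d-1\ge1$, so $n$ lies outside the existence range of Theorem~\ref{thm:degree} for that degree. If $d-1=2m$, then $n\ge3m^2-3m+1=3(m-\frac12)^2+\frac14>\frac34(d-2)^2$. If $d-1=2m+1$ with $m\ge0$, then $n\ge3m^2=\frac34(d-2)^2$; for $m=0$ this holds trivially. In all cases $d\le\sqrt{4n/3}+2$.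

Dividing the two bounds by $\sqrt n$ gives $d_{\mathrm{sm}}(n)/\sqrt n\to2/\sqrt3$, so $n/d_{\mathrm{sm}}(n)^2\to\frac34$. In particular the lower limit equals $\frac34$ and exceeds every $c<\frac34$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BF} Sebastian Baader and Peter Feller, \emph{Asymptotics of the smooth $A_n$-realization problem}, arXiv:2303.15434 (2023).
\end{thebibliography}
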